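\title{Irrational rotations, the universal odometer, and the linear threshold for integrable orbit equivalence}

\begin{abstract}
Let $\varphi\colon\mathbb{R}_+\to\mathbb{R}_+$ be non-decreasing. We prove that if $\liminf_{t\to\infty}\varphi(t)/t=0$, then every irrational rotation, and more generally every translation of an infinite compact metrizable abelian group by an element generating a dense subgroup, is $\varphi$-integrably orbit equivalent to the universal odometer. If $\liminf_{t\to\infty}\varphi(t)/t>0$, no irrational rotation is. In particular, for unbounded $\varphi(t)=o(t^{1/3})$ the set of such rotation numbers is the set of all irrationals, which answers a question of Correia. The orbit equivalence is an explicit limit of permutations of finite intervals.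
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{system} is an ergodic measure-preserving bijection of a standard atomless probability space. An \emph{isomorphism} of two such spaces is a measure-preserving Borel bijection between conull Borel subsets. Let $S$ on $(X,\mu)$ and $T$ on $(Y,\nu)$ be systems. They are \emph{isomorphic} if $S=\Psi^{-1}T\Psi$ almost everywhere for some isomorphism $\Psi\colon X\to Y$, and \emph{orbit equivalent} if for some isomorphism $\Psi$ the maps $S$ and $\Psi^{-1}T\Psi$ have the same orbit through almost every point. Almost every orbit of a system is infinite: otherwise, by ergodicity, $S^k=\mathrm{id}$ almost everywhere for some $k\ge1$, and $A\cup SA\cup\dots\cup S^{k-1}A$ with $0<\mu(A)<1/k$ is a nontrivial invariant set. So an orbit equivalence $\Psi$ determines two integer-valued \emph{cocycles} $c_S$ on $X$ and $c_T$ on $Y$ by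
\[
Sx=\Psi^{-1}T^{c_S(x)}\Psi(x),\qquad Ty=\Psi S^{c_T(y)}\Psi^{-1}(y).
\]
The integer $c_S(x)$ is the number of steps of $T$ needed to reproduce one step of $S$, and an isomorphism of systems is the case $c_S=c_T=1$. For $\varphi\colon\mathbb{R}_+\to\mathbb{R}_+$, the systems $S$ and $T$ are \emph{$\varphi$-integrably orbit equivalent} if $\Psi$ can be chosen with
\[
\int_X\varphi(|c_S|)\,d\mu<\infty\qquad\text{and}\qquad\int_Y\varphi(|c_T|)\,d\nu<\infty .
\]
The relation is symmetric (replace $\Psi$ by $\Psi^{-1}$) and depends only on the isomorphism classes of $S$ and $T$. For non-decreasing $\varphi$ it limits the frequency of long jumps: by Markov's inequality, $\mu(|c_S|\ge t)$ is at most a constant times $1/\varphi(t)$.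

The two extreme cases are understood at once. If $\varphi$ is bounded, the integrability condition is void. If $\varphi(t)=t$, it is as strong as it can be.

\begin{theorem}[Belinskaya \cite{Belinskaya}]\label{thm:belinskaya}
If two ergodic measure-preserving bijections of a standard atomless probability space have the same orbits and one of the two cocycles is integrable, then one of them is isomorphic to the other or to its inverse.
\end{theorem}

Between the extremes one asks how much of the dynamics survives, and a natural test is a pair of systems with incompatible spectra. For irrational $\theta$, let $R_\theta$ be the rotation $x\mapsto x+\theta$ of $\mathbb{R}/\mathbb{Z}$ with Lebesgue measure; its eigenvalues are the numbers $e^{2\pi ik\theta}$, $k\in\mathbb{Z}$. The \emph{universal odometer} is the map $x\mapsto x+1$ of the compact group $\varprojlim\mathbb{Z}/n!\mathbb{Z}$ with Haar probability measure; its eigenvalues are the roots of unity. The two systems share no eigenvalue other than $1$. Put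
\[
E_\varphi=\{\theta\in\mathbb{R}\setminus\mathbb{Q}:\ R_\theta\text{ is $\varphi$-integrably orbit equivalent to the universal odometer}\}.
\]
For non-decreasing unbounded $\varphi$ with $\varphi(t)=o(t^{1/3})$, it is known that $E_\varphi\cap\mathcal{V}$ is uncountable for every nonempty open $\mathcal{V}\subseteq\mathbb{R}$; in particular $E_\varphi$ is dense. The following question is stated as open by Correia \cite{Correia}: \emph{for such $\varphi$, is $E_\varphi$ conull for Lebesgue measure, and is it the set of all irrational numbers?}

One might guess that the answer is no. The odometer permutes cyclically the $N$ residue classes modulo $N$, for every $N$, and $R_\theta$ imitates such behavior for a long time when $\theta$ is very close to a fraction $a/N$. If an efficient orbit equivalence needed such approximations, $E_\varphi$ could be uncountable, dense and null, like the set of $\theta$ with $|\theta-a/N|<N^{-3}$ for infinitely many fractions $a/N$. In fact the arithmetic of $\theta$ plays no role, and neither does the exponent $1/3$.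

\begin{theorem}\label{thm:main}
Let $\varphi\colon\mathbb{R}_+\to\mathbb{R}_+$ be non-decreasing.
\begin{enumerate}
\item[(1)] If $\liminf_{t\to\infty}\varphi(t)/t=0$, then for every irrational $\theta$ the rotation $R_\theta$ is $\varphi$-integrably orbit equivalent to the universal odometer. More generally, this holds for every translation $T\colon g\mapsto g+\theta$ of an infinite compact metrizable abelian group $G$ with Haar measure, where $\mathbb{Z}\theta$ is dense in $G$.
\item[(2)] If $\liminf_{t\to\infty}\varphi(t)/t>0$, then no $R_\theta$ with $\theta$ irrational is $\varphi$-integrably orbit equivalent to the universal odometer.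
\end{enumerate}
\end{theorem}

Thus $E_\varphi=\mathbb{R}\setminus\mathbb{Q}$ in case (1) and $E_\varphi=\emptyset$ in case (2). For $\varphi(t)=t^p$ with $p>0$, the set is everything for $p<1$ and empty for $p\ge1$. Case (1) also contains functions that are not $o(t)$, such as the step function equal to $1$ on $[0,1)$ and to $k!$ on $[k!,(k+1)!)$. Since $\varphi(t)=o(t^{1/3})$ implies $\varphi(t)/t\to0$, both parts of the question have a positive answer.

\begin{corollary}\label{cor:answer}
For every non-decreasing unbounded $\varphi$ with $\varphi(t)=o(t^{1/3})$, the set $E_\varphi$ is the set of all irrational numbers; in particular it is conull.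
\end{corollary}

Part (2) is a short consequence of Theorem~\ref{thm:belinskaya} (Section~\ref{sec:background}). Part (1) is a construction, explained on an example in Section~\ref{sec:idea} and carried out in Sections~\ref{sec:perm}--\ref{sec:orbits}. Section~\ref{sec:ext} extends the result to systems with discrete spectrum and to other odometers. An interval $[a,b)$ with integer ends is a set of integers, and $a\bmod N$ is the residue in $[0,N)$.

\section{Translations, odometers and linear growth}\label{sec:background}

Let $G$, $\theta$, $T$ be as in Theorem~\ref{thm:main}(1) and let $\lambda$ be the Haar probability measure of $G$. Fix a translation-invariant compatible metric $d$ (if $d_0$ is any compatible metric, take $d(g,h)=\max_{k\in G}d_0(g+k,h+k)$) and put $|g|=d(g,0)$, so that $|-g|=|g|$ and $|g+h|\le|g|+|h|$. On $\mathbb{R}/\mathbb{Z}$ we take for $|g|$ the distance to the nearest integer. Recall that the continuous characters $\chi\colon G\to\{z\in\mathbb{C}:|z|=1\}$ form an orthonormal basis of $L^2(G,\lambda)$ and span a dense subspace of $C(G)$.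

\begin{lemma}\label{lem:facts}
The translation $T$ is a system, and the following hold.
\begin{enumerate}
\item[(F1)] For each $r>0$ there is $H$ such that every $g\in G$ has $|g-a\theta|<r$ and $|g+a'\theta|<r$ for some integers $1\le a,a'\le H$.
\item[(F2)] $i\theta\ne0$ for every integer $i\ne0$.
\item[(F3)] $\lambda\{g:|g|=r\}=0$ for all but countably many $r>0$.
\item[(F4)] $\frac1N\sum_{t=0}^{N-1}f(t\theta)\to\int_Gf\,d\lambda$ as $N\to\infty$, for every $f\in C(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) By compactness there are integers $n_1<n_2<\cdots$ with $n_k\theta$ convergent and $n_{k+1}-n_k\to\infty$. For each $i\in\mathbb{Z}$ we have $(n_{k+1}-n_k+i)\theta\to i\theta$, so the closure of $\{a\theta:a\ge1\}$ contains $\mathbb{Z}\theta$ and equals $G$. Hence the open balls of radius $r$ about the points $a\theta$, $a\ge1$, cover $G$, and finitely many suffice. The same applies to $-\theta$.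
(F2) Otherwise $\mathbb{Z}\theta$ is finite, hence closed, and $G$ is finite.
(F3) The spheres are pairwise disjoint and $\lambda$ is finite.
(F4) A character $\chi$ with $\chi(\theta)=1$ is trivial on a dense subgroup, hence trivial. For nontrivial $\chi$ the sums $\sum_{t<N}\chi(\theta)^t$ are therefore bounded by $2/|1-\chi(\theta)|$, while $\int\chi\,d\lambda=0$; conclude by density in $C(G)$.
Finally, $\lambda$ is atomless because $G$ is infinite, and $T$ is ergodic because the Fourier coefficients of an invariant $f\in L^2$ satisfy $(\chi(\theta)-1)\langle f,\chi\rangle=0$.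
\end{proof}

Let $q_1\mid q_2\mid\cdots$ be positive integers with $q_k\to\infty$. The group $X=\varprojlim\mathbb{Z}/q_k\mathbb{Z}$ consists of the sequences $(x_k)$ with $x_k\in\mathbb{Z}/q_k\mathbb{Z}$ and $x_{k+1}\equiv x_k \pmod{q_k}$, and the associated \emph{odometer} is the translation $S$ by $1=(1,1,\dots)$, with Haar measure $\mu$. The subgroup $\mathbb{Z}\cdot 1$ is dense, so $S$ is a system and no $S^k$ with $k\neq0$ has a fixed point, by Lemma~\ref{lem:facts}. Each coordinate $x_k$ is uniformly distributed. If $(q_k)$ and $(q'_k)$ are two such sequences and every term of each divides some term of the other, the two groups are isomorphic by a continuous isomorphism sending $1$ to $1$, and the odometers are isomorphic. In particular, a sequence $N_1\mid N_2\mid\cdots$ with $n!\mid N_n$ defines the universal odometer, since also $N_n\mid N_n!$. The functions $x\mapsto e^{2\pi iax_k/q_k}$ are eigenfunctions of $S$ whose span is dense in $L^2(X,\mu)$, and eigenfunctions for distinct eigenvalues are orthogonal; so every eigenvalue of an odometer is a root of unity.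

\begin{lemma}\label{lem:rigid}
Let $\liminf_{t\to\infty}\varphi(t)/t>0$. A system $T$ that is $\varphi$-integrably orbit equivalent to the universal odometer $S$ is isomorphic to $S$.
\end{lemma}

\begin{proof}
Choose $c>0$ and $t_0$ with $\varphi(t)\ge ct$ for $t\ge t_0$. Then $|c_S|\le t_0+\varphi(|c_S|)/c$ is integrable. Theorem~\ref{thm:belinskaya}, applied to $S$ and $\Psi^{-1}T\Psi$, shows that $T$ is isomorphic to $S$ or to $S^{-1}$, and $x\mapsto-x$ is an isomorphism between $S$ and $S^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]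
By Lemma~\ref{lem:rigid}, $R_\theta$ would be isomorphic to the universal odometer. But $x\mapsto e^{2\pi ix}$ is an eigenfunction of $R_\theta$ with eigenvalue $e^{2\pi i\theta}$, which is not a root of unity.
\end{proof}

The opposite hypothesis will enter the construction only through the following statement: at suitable scales, which may be subjected to any divisibility condition, $\varphi$ is small compared with the identity.

\begin{lemma}\label{lem:scales}
Let $\varphi$ be non-decreasing with $\liminf_{t\to\infty}\varphi(t)/t=0$. For all integers $A,D\ge1$ and every $\eta>0$ there are arbitrarily large multiples $N$ of $D$ with $\varphi(AN)\le\eta N$.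
\end{lemma}

\begin{proof}
There are arbitrarily large $R\ge AD$ with $\varphi(R)\le\frac{\eta}{2A}R$. Put $N=D\lfloor R/(AD)\rfloor$. Since $\lfloor z\rfloor\ge z/2$ for $z\ge1$, we have $R/(2A)\le N\le R/A$, and so $\varphi(AN)\le\varphi(R)\le\frac{\eta}{2A}R\le\eta N$.
\end{proof}

\section{The idea, on an example}\label{sec:idea}

Let $S$ be the odometer on $X=\varprojlim\mathbb{Z}/N_n\mathbb{Z}$ and let $p_n(x)\in[0,N_n)$ be the $n$-th coordinate of $x$. Both systems have finite models on $[0,N_n)$: a point $x\in X$ has the \emph{position} $p_n(x)$, and a \emph{time} $t\in[0,N_n)$ stands for the point $t\theta\in G$. A permutation $\pi_n$ of $[0,N_n)$, sending positions to times, matches the two models. One step of $S$ becomes $\pi_n(p+1)-\pi_n(p)$ steps of $T$, and one step of $T$ becomes $\pi_n^{-1}(t+1)-\pi_n^{-1}(t)$ steps of $S$. We want to define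
\[
\Psi(x)=\lim_{n\to\infty}\pi_n(p_n(x))\,\theta ,
\]
and we need three things: (A) the limit exists; (B) the averages of $\varphi$ over the jumps of $\pi_n$ and of $\pi_n^{-1}$ stay bounded; (C) $\Psi(x)$ determines $x$. In this section $G=\mathbb{R}/\mathbb{Z}$.

\emph{Convergence.} The choice $\pi_n=\mathrm{id}$ cannot give (A): the limit would satisfy $\Psi S=R_\theta\Psi$, and $e^{2\pi i\Psi}$ would be an eigenfunction of $S$ with eigenvalue $e^{2\pi i\theta}$. The defect is that $p_{n+1}(x)=jN_n+p_n(x)$ for some $j$, and $jN_n\theta$ need not be small. It can be repaired cheaply. By (F1), any $M+1$ consecutive times contain a time $o$ with $|o\theta|<\delta$, where $M$ depends only on $\delta$. If $N_n$ is much larger than $M$, then in a time interval $[s,s+N_n)$ we start the copy of $\pi_n$ not at $s$ but at the first such time $o=s+m$, and wrap the overflow around to the beginning. Most positions then move by less than $\delta$ in $G$ from level $n$ to level $n+1$, and the wrap creates at most $2M$ new jumps, of size less than $N_n$, per $N_n$ positions. The added cost in (B) is of order $M\varphi(N_n)/N_n$.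

\emph{Decoding.} With the intervals $[jN_n,(j+1)N_n)$ this gives (A) and (B), but no way to (C). To find $p_n(x)$ one must locate a time $t$ inside its interval, that is, know $t\bmod N_n$, whereas $\Psi(x)$ only reveals $t\theta$ up to a small error. The pairs $(t\bmod N_n,t\theta)$ equidistribute in $\mathbb{Z}/N_n\mathbb{Z}\times\mathbb{R}/\mathbb{Z}$, because $e^{2\pi i(a/N_n+k\theta)}\ne1$ unless $k=0$ and $N_n\mid a$; so approximate knowledge of $t\theta$ says nothing about $t\bmod N_n$. The intervals must instead be cut at times that can be seen from the point $t\theta$. We cut at the visits of the orbit to a small ball about $0$, which are at least $W$ apart, with $W$ much larger than $N_n$.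

\emph{Remainders.} The time between two visits is not a multiple of $N_n$, so some times are left over. We collect the leftovers, from left to right, into groups of $N_n$. A group produces jumps as long as its diameter, and two things could make the diameter too long: the gaps between visits may be far longer than $W$, and many consecutive gaps may leave nothing over. The following rule removes both dangers.

\begin{definition}\label{def:cut}
Let $N,W,\ell\ge1$ be integers. The \emph{$(N,W)$-cut} of an interval of length $\ell$ divides it into $k=\max(1,\lfloor\ell/W\rfloor)$ consecutive \emph{windows}, the first $k-1$ of length $W$; it then divides each window, of length $w$ say, from the left into $\lfloor(w-1)/N\rfloor$ intervals of length $N$, called \emph{good blocks}, followed by a \emph{remainder}.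
\end{definition}

Every window has length less than $2W$, and at least $W$ if $\ell\ge W$; every remainder has between $1$ and $N$ points. The cut depends only on $\ell$, up to translation. Now a group of $N_n$ remainder points has diameter less than $2N_nW$, and remainder points have density at most about $N_n/W$. The added cost in (B) is of order $N_n\varphi(N_nW)/W$, which Lemma~\ref{lem:scales} makes small for suitable large $W$.

\begin{example}\label{ex:step}
Let $\theta$ be irrational with $|\theta-0.37|<10^{-4}$. We pass from $\pi=\mathrm{id}$ on $[0,3)$ to a permutation $\pi'$ of $[0,24)$, with $W=5$; see Figure~\ref{fig:step}. For $t<24$ the point $t\theta$ is within $0.0023$ of $(37t\bmod100)/100$. The times with $|t\theta|<0.05$ are $0,8,19$. The $(3,5)$-cuts of $[0,8)$, $[8,19)$, $[19,24)$ give the windows $[0,8)$, $[8,13)$, $[13,19)$, $[19,24)$, the good blocks $[0,3)$, $[3,6)$, $[8,11)$, $[13,16)$, $[19,22)$, and the remainder points $6,7,11,12,16,17,18,22,23$. Grouping the latter by threes gives the bad blocks $\{6,7,11\}$, $\{12,16,17\}$, $\{18,22,23\}$. We number the eight blocks $\beta_0,\dots,\beta_7$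 by increasing maximum $2,5,10,11,15,17,21,23$ and send the positions $3j,3j+1,3j+2$ to $\beta_j$, increasingly if $\beta_j$ is bad.

Take $\delta=3/16$. The points $g,g+\theta,g+2\theta$ leave gaps $\theta,\theta,1-2\theta$, all shorter than $2\delta=0.375$, so one of them satisfies $|\cdot|<\delta$ and $M=2$ works. The starts $s=0,3,8,19$ already have $|s\theta|<\delta$. For $\beta_4=[13,16)$ we have $|13\theta|\approx0.19>\delta$ and $|14\theta|\approx0.18<\delta$, so the copy of $\pi$ starts at $14$ and wraps: the positions $12,13,14$ go to the times $14,15,13$.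

Now suppose we are given only a point $y$ very close to $15\theta\approx0.55$. The last visit of its orbit to the ball of radius $0.05$ was $7$ steps ago and the next comes in $4$ steps. So $y$ sits at place $7$ of an interval $[0,11)$, whose cut has windows $[0,5)$, $[5,11)$; place $7$ lies in the good block $[5,8)$ at offset $2$. From $y-2\theta\approx0.81$ we find the shift $m=1$, and the position modulo $3$ is $2-1=1$. Indeed $\pi'^{-1}(15)=13\equiv1\pmod 3$. In the real construction the blocks and windows are so long that bad blocks and wraps are rare.
\end{example}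

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.47cm,y=0.55cm,font=\scriptsize]
\foreach \t in {6,7,11,12,16,17,18,22,23} \fill[gray!35] (\t,0) rectangle (\t+1,1);
\foreach \t/\a/\p in {0/0/0,1/37/1,2/74/2,3/11/3,4/48/4,5/85/5,6/22/9,7/59/10,8/96/6,9/33/7,10/70/8,11/7/11,12/44/15,13/81/14,14/18/12,15/55/13,16/92/16,17/29/17,18/66/21,19/3/18,20/40/19,21/77/20,22/14/22,23/51/23}
{\node at (\t+0.5,1.5) {\a}; \node at (\t+0.5,0.5) {\t}; \node at (\t+0.5,-0.5) {\p};}
\draw (0,0) rectangle (24,1);
\foreach \t in {3,6,11,16,22} \draw (\t,0) -- (\t,1);
\foreach \t in {0,8,19} \draw[very thick] (\t,-1) -- (\t,2);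
\draw[thick,dashed] (13,-1) -- (13,2);
\node[left] at (0,1.5) {$37t\bmod100$};
\node[left] at (0,0.5) {time $t$};
\node[left] at (0,-0.5) {position};
\end{tikzpicture}
\caption{A permutation of $[0,24)$ built from blocks of three times, for $\theta\approx0.37$. Top row: $100\,t\theta$ modulo $100$, rounded. Thick lines: times with $t\theta$ within $0.05$ of an integer. Dashed line: an extra cut that keeps windows shorter than $10$. White cells form the good blocks; gray cells are remainder points, grouped by threes from the left. Bottom row: the position sent to time $t$; the block $[13,16)$ is rotated so that it starts at time $14$.}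
\label{fig:step}
\end{figure}

\section{The parameters and the permutations}\label{sec:perm}

From now on $G,\theta,T,\lambda$ are as in Section~\ref{sec:background} and $\varphi$ is non-decreasing. Put $N_0=1$. A choice of \emph{admissible parameters} consists of numbers $\delta_n,M_n,N_n,W_n,r_n,H_n,\rho_n$ for $n\ge1$ (the capitals are positive integers, the others positive reals) with the following properties.
\begin{enumerate}
\item[(P1)] $\lambda\{g:|g|=\delta_n\}=0$, $\delta_n\le2^{-n}$, and $\delta_n\le2^{-n}\rho_l$ for $1\le l<n$.
\item[(P2)] Every $g\in G$ has $|g+m\theta|<\delta_n$ for some $0\le m\le M_n$. The least such $m\ge0$ is denoted $m_n(g)$.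
\item[(P3)] $N_{n-1}\mid N_n$, and (a) $(2M_n+1)\,\varphi(4N_n)\le2^{-n}N_n$; (b) $2^n(M_n+1)\le N_n$; (c) $N_n\ge2^nH_{n-1}$ if $n\ge2$.
\item[(P4)] $W_n\ge2^{n+1}N_n$ and $4N_n\,\varphi(4N_nW_n)\le2^{-n}W_n$.
\item[(P5)] $\lambda\{g:|g|=r_n\}=0$ and $2r_n\le|i\theta|$ for $1\le i<W_n$.
\item[(P6)] $H_n\ge W_n$, and $H_n$ is as in (F1) for $r=r_n$.
\item[(P7)] $\lambda(B_n)\le2^{-n}$, where $B_n$ is the set of $y\in G$ such that for some $|i|\le H_n$
\[
\bigl||y+i\theta|-r_n\bigr|\le\rho_n\quad\text{or}\quad\bigl||y+i\theta|-\delta_n\bigr|\le\rho_n .
\]
\end{enumerate}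
The order matters. The shift bound $M_n$ is fixed before the block length $N_n$, and $N_n$ before the window length $W_n$, so that the two costs found in Section~\ref{sec:idea} can be made small. The return time $H_n$ comes after $W_n$ and may be enormous; it never appears inside $\varphi$. The tolerance $\rho_n$ says how precisely a point must be known for the decoding at level $n$, and (P1) keeps all later moves within it:
\begin{equation}\label{eq:tail}
\sum_{k>n}\delta_k\le\rho_n\sum_{k>n}2^{-k}\le\rho_n .
\end{equation}
We also record that $M_n<N_n\le W_n\le H_n\le N_{n+1}$.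

\begin{lemma}\label{lem:param}
Let $\liminf_{t\to\infty}\varphi(t)/t=0$. Then admissible parameters exist with $n!\mid N_n$ for all $n$. Moreover, any choice of the parameters that precede $N_n$, followed by any $N_n$ satisfying \textup{(P3)}, can be continued up to $M_{n+1}$.
\end{lemma}

\begin{proof}
Choose the parameters in the order listed, for $n=1,2,\dots$. Use (F3) for (P1) and (F1) for (P2) and (P6). For (P3) apply Lemma~\ref{lem:scales} with $A=4$, $D=n!\,N_{n-1}$, $\eta=2^{-n}/(2M_n+1)$, and take $N_n$ large enough for (b) and (c). For (P4) apply it with $A=4N_n$, $D=1$, $\eta=2^{-n}/(4N_n)$. For (P5) use (F2) and (F3). For (P7), as $\rho_n\downarrow0$ the sets $B_n$ decrease to a finite union of translates of the spheres of radii $r_n$ and $\delta_n$, which are null.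
\end{proof}

By (P3), $N_n\mid N_{n+1}$ and $N_n\to\infty$. When $n!\mid N_n$ the odometer defined by $(N_n)$ is the universal one, so Theorem~\ref{thm:main}(1) follows from Lemma~\ref{lem:param} and the next statement, whose proof ends in Section~\ref{sec:orbits}.

\begin{proposition}\label{prop:core}
For any admissible parameters, $T$ is $\varphi$-integrably orbit equivalent to the odometer $S$ on $X=\varprojlim\mathbb{Z}/N_n\mathbb{Z}$.
\end{proposition}

Fix admissible parameters and let $\pi_1=\mathrm{id}$ on $[0,N_1)$. Given a permutation $\pi_n$ of $[0,N_n)$, we construct $\pi_{n+1}$; we call this \emph{step $n$}. Write $N=N_{n+1}$, $W=W_n$, $K=N/N_n$; the objects below depend on $n$, which is omitted from the notation.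

\emph{Visits and cuts.} Let $0=v_0<v_1<\dots<v_L$ be the times $t\in[0,N)$ with $|t\theta|<r_n$, and put $v_{L+1}=N$. Then
\begin{equation}\label{eq:gaps}
v_{i+1}-v_i\ge W\quad(i<L),\qquad v_{i+1}-v_i\le H_n\quad(i\le L).
\end{equation}
Indeed, $|(v_{i+1}-v_i)\theta|<2r_n$ for $i<L$, which by (P5) forces the first inequality; and by (P6) some time in $(v_i,v_i+H_n]$ is a visit, so it is at least $v_{i+1}$. Apply the $(N_n,W)$-cut to each $[v_i,v_{i+1})$.

\emph{Bad blocks.} The number of remainder points is $N$ minus $N_n$ times the number of good blocks, a multiple of $N_n$. List them increasingly and divide the list into consecutive groups of $N_n$ points, the \emph{bad blocks}. Good and bad blocks together partition $[0,N)$ into $K$ sets of $N_n$ points.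

\begin{lemma}\label{lem:bad}
The number $b$ of bad blocks satisfies $b\le2N/W$. For a bad block $\beta$ we have $\max\beta-\min\beta<2N_nW$, and the intervals $[\min\beta,\max\beta]$, $\beta$ bad, are pairwise disjoint.
\end{lemma}

\begin{proof}
By \eqref{eq:gaps}, every window has length at least $W$ except possibly $[v_L,N)$, so there are at most $N/W+1\le2N/W$ windows. Each has at most $N_n$ remainder points, which bounds $bN_n$ by $2N_nN/W$. Consider the windows from the one containing $\min\beta$ to the one containing $\max\beta$. Each contains a point of $\beta$: the first and the last by definition, and the others because their remainders are nonempty and lie between $\min\beta$ and $\max\beta$. So there are at most $N_n$ of them, each of length less than $2W$. The last claim holds because the groups are consecutive.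
\end{proof}

\emph{The permutation.} Number the blocks $\beta_0,\dots,\beta_{K-1}$ so that $e_j=\max\beta_j$ increases with $j$. The \emph{slot} $I_j=[jN_n,(j+1)N_n)$ is called good or bad according to $\beta_j$, and $\pi_{n+1}$ maps $I_j$ bijectively onto $\beta_j$ as follows. If $\beta_j$ is bad, take the increasing bijection. If $\beta_j=[s_j,s_j+N_n)$ is good, put $m_j=m_n(s_j\theta)$ and
\begin{equation}\label{eq:def}
\pi_{n+1}(jN_n+p)=s_j+\bigl((m_j+\pi_n(p))\bmod N_n\bigr),\qquad p\in[0,N_n).
\end{equation}
With the \emph{origin} $o_j=s_j+m_j$ we have $|o_j\theta|<\delta_n$, and, since $m_j\le M_n<N_n$,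
\begin{equation}\label{eq:origin}
\pi_{n+1}(jN_n+p)=\begin{cases}o_j+\pi_n(p)&\text{if }\pi_n(p)<N_n-m_j,\\ o_j+\pi_n(p)-N_n&\text{otherwise.}\end{cases}
\end{equation}

Ordering by the maximum means that, reading the times from left to right, a block receives the next free slot at the moment it is complete. At that moment at most one other block is incomplete, so slots stay close to their blocks.

\begin{lemma}\label{lem:disp}
Let $p\in I_j$. Then $|\pi_{n+1}(p)-p|\le2N_n-2$ if $I_j$ is good, and $|\pi_{n+1}(p)-p|\le2N_nW-1$ in all cases.
\end{lemma}

\begin{proof}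
Count the $e_j+1$ points of $[0,e_j]$. The blocks $\beta_0,\dots,\beta_j$ lie in $[0,e_j]$ and contribute $(j+1)N_n$ points. Any other point lies in a block $\beta\neq\beta_j$ with $\min\beta\le e_j<\max\beta$. Such a block is not good, for it would be an interval containing $e_j\in\beta_j$. By Lemma~\ref{lem:bad} at most one bad block has this property, and it contributes at most $N_n-1$ points. Hence
\[
(j+1)N_n-1\le e_j\le(j+2)N_n-2 ,
\]
and $jN_n\le p\le(j+1)N_n-1$ gives $0\le e_j-p\le2N_n-2$. Also $0\le e_j-\pi_{n+1}(p)\le\max\beta_j-\min\beta_j$, which is $N_n-1$ for a good block and at most $2N_nW-1$ for a bad one. Two numbers in $[0,z]$ differ by at most $z$.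
\end{proof}

\section{The average cost of a jump}\label{sec:cost}

Requirement (B) concerns the averages
\[
C_n=\frac1{N_n}\sum_{p=0}^{N_n-2}\varphi\bigl(|\pi_n(p+1)-\pi_n(p)|\bigr),\qquad
D_n=\frac1{N_n}\sum_{t=0}^{N_n-2}\varphi\bigl(|\pi_n^{-1}(t+1)-\pi_n^{-1}(t)|\bigr).
\]
Inside a good block almost all jumps of $\pi_{n+1}$ are copies of jumps of $\pi_n$. All other jumps are new; Lemma~\ref{lem:disp} bounds their size, and we only have to count them.

\begin{lemma}\label{lem:cost}
$C_{n+1}\le C_n+2\cdot2^{-n}$ and $D_{n+1}\le D_n+2\cdot2^{-n}$. Hence $C_n,D_n\le\varphi(1)+2$ for all $n$.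
\end{lemma}

\begin{proof}
We use the notation of step $n$ and write $\pi=\pi_{n+1}$. From $|\pi(p+1)-\pi(p)|\le|\pi(p+1)-(p+1)|+1+|\pi(p)-p|$ and Lemma~\ref{lem:disp}, a jump of $\pi$ is less than $4N_n$ if both positions lie in good slots, and less than $4N_nW$ always. The same triangle inequality for $\pi^{-1}$, with $|\pi^{-1}(t)-t|=|p-\pi(p)|$ for $p=\pi^{-1}(t)$, shows that a jump of $\pi^{-1}$ is less than $4N_n$ if both times lie in good blocks, and less than $4N_nW$ always. Since $\varphi$ is non-decreasing, these bounds pass to $\varphi$.

\emph{Jumps of $\pi$.} The pairs of consecutive positions are of three kinds.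
\begin{enumerate}
\item[(i)] Both lie in the same good slot $I_j$: they are $jN_n+p$ and $jN_n+p+1$ with $p\le N_n-2$. By \eqref{eq:origin} the jump equals $\pi_n(p+1)-\pi_n(p)$ unless exactly one of $\pi_n(p),\pi_n(p+1)$ is at least $N_n-m_j$. Only $m_j$ values of $\pi_n$ are that large, so there are at most $2m_j\le2M_n$ exceptional $p$, and for them the jump is less than $N_n$. The slot contributes at most $N_nC_n+2M_n\varphi(N_n)$, and there are at most $K$ slots.
\item[(ii)] They lie in different good slots: at most $K$ pairs, each contributing at most $\varphi(4N_n)$.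
\item[(iii)] One of them lies in a bad slot: there are $bN_n$ such positions, each in at most two pairs, and each pair contributes at most $\varphi(4N_nW)$.
\end{enumerate}
Divide by $N=KN_n$ and use $b\le2N/W$, (P3a) and (P4):
\[
C_{n+1}\le C_n+\frac{(2M_n+1)\varphi(4N_n)}{N_n}+\frac{4N_n\,\varphi(4N_nW)}{W}\le C_n+2^{-n}+2^{-n}.
\]

\emph{Jumps of $\pi^{-1}$.} The pairs of consecutive times are of the same three kinds.
\begin{enumerate}
\item[(i)] Both lie in the same good block $\beta_j$. For $t\in\beta_j$ put $u(t)=(t-o_j)\bmod N_n$; by \eqref{eq:def}, $\pi^{-1}(t)=jN_n+\pi_n^{-1}(u(t))$, and $u$ is injective on $\beta_j$. If $u(t)\ne N_n-1$ then $u(t+1)=u(t)+1$ and the jump is a jump of $\pi_n^{-1}$; for the at most one remaining $t$ it is less than $N_n$. The block contributes at most $N_nD_n+\varphi(N_n)$.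
\item[(ii)] They lie in different good blocks: then $t$ is the last point of its block, so there are at most $K$ pairs, each contributing at most $\varphi(4N_n)$.
\item[(iii)] One of them lies in a bad block: at most $2bN_n$ pairs, each contributing at most $\varphi(4N_nW)$.
\end{enumerate}
Since $2\le2M_n+1$, the same division gives
\[
D_{n+1}\le D_n+\frac{2\varphi(4N_n)}{N_n}+\frac{4N_n\,\varphi(4N_nW)}{W}\le D_n+2^{-n}+2^{-n}.
\]
Finally $C_1,D_1\le\varphi(1)$ because $\pi_1=\mathrm{id}$, and $\sum_{n\ge1}2\cdot2^{-n}=2$.
\end{proof}

\begin{remark}\label{rem:hyp}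
The growth of $\varphi$ matters only in (P3a) and (P4), and these are used only here. If $\varphi(t)\ge ct$ for $t\ge t_0$, with $c>0$, both fail for all large $n$: since $N_n\ge2^n$, once $2^n\ge t_0$ they would give $4c(2M_n+1)\le2^{-n}$ and $16cN_n^2\le2^{-n}$.
\end{remark}

\section{The limit map is an isomorphism}\label{sec:psi}

For $x\in X$ put $t_n(x)=\pi_n(p_n(x))$; like $p_n$, it is uniformly distributed on $[0,N_n)$. In the notation of step $n$, let $j=\lfloor p_{n+1}(x)/N_n\rfloor$, so that $p_{n+1}(x)=jN_n+p_n(x)\in I_j$. Let $\Omega_n$ be the set of $x$ such that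
\[
\text{(i) }\beta_j\text{ is good};\qquad\text{(ii) }t_{n+1}(x)<v_L;\qquad\text{(iii) }t_n(x)+1<N_n-m_j .
\]
Condition (iii) says that neither $t_n(x)$ nor its successor is wrapped around; the successor is needed in Section~\ref{sec:orbits}. Condition (ii) excludes the last interval $[v_L,N_{n+1})$, whose right end is not a visit and cannot be seen from $G$. Condition (i) fails with probability $bN_n/N_{n+1}\le2N_n/W_n\le2^{-n}$, by Lemma~\ref{lem:bad} and (P4). Condition (ii) fails with probability $(N_{n+1}-v_L)/N_{n+1}\le H_n/N_{n+1}\le2^{-n}$, by \eqref{eq:gaps} and (P3c). If (i) holds and (iii) fails then $t_n(x)\ge N_n-M_n-1$, which has probability $(M_n+1)/N_n\le2^{-n}$ by (P3b). So $\mu(X\setminus\Omega_n)\le3\cdot2^{-n}$, and by the Borel--Cantelli lemma the Borel set $X_0$ of points lying in $\Omega_n$ for all large $n$ is conull.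

\begin{lemma}\label{lem:conv}
For $x\in X_0$ the limit $\Psi(x)=\lim_nt_n(x)\theta$ exists, and $d(\Psi(x),t_{n+1}(x)\theta)\le\rho_n$ for all large $n$. The map $\Psi\colon X_0\to G$ is Borel and $\Psi_*\mu=\lambda$.
\end{lemma}

\begin{proof}
For $x\in\Omega_n$, \eqref{eq:origin} gives
\begin{equation}\label{eq:shift}
t_{n+1}(x)=o_j+t_n(x),\qquad|o_j\theta|<\delta_n ,
\end{equation}
so $d(t_{n+1}(x)\theta,t_n(x)\theta)<\delta_n\le2^{-n}$. For $x\in X_0$ the sequence $t_n(x)\theta$ is therefore Cauchy in the compact space $G$, and for large $n$ its limit is within $\sum_{k>n}\delta_k\le\rho_n$ of $t_{n+1}(x)\theta$, by \eqref{eq:tail}. The map $\Psi$ is a pointwise limit of locally constant maps. For $f\in C(G)$, dominated convergence and (F4) give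
\[
\int_Xf(\Psi(x))\,d\mu(x)=\lim_n\frac1{N_n}\sum_{t<N_n}f(t\theta)=\int_Gf\,d\lambda.\qedhere
\]
\end{proof}

For (C) we turn the last paragraph of Example~\ref{ex:step} into a \emph{decoding map} $f_n\colon G\to[0,N_n)\cup\{*\}$. For $y\in G$ let $a\ge0$ and $a'\ge1$ be the least integers with $|y-a\theta|<r_n$ and $|y+a'\theta|<r_n$; both are at most $H_n$ by (P6). Apply the $(N_n,W_n)$-cut to $[0,a+a')$. If $a$ is a remainder point, put $f_n(y)=*$. If $a$ lies in the good block $[s,s+N_n)$, put $u=a-s$, $m=m_n(y-u\theta)$ and
\[
f_n(y)=\pi_n^{-1}\bigl((u-m)\bmod N_n\bigr).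
\]
The decoding is exact at the point $t_{n+1}(x)\theta$, but we are given $\Psi(x)$, so it must also be stable under small errors.

\begin{lemma}\label{lem:decode}
\begin{enumerate}
\item[(a)] If $x\in\Omega_n$, then $f_n(t_{n+1}(x)\theta)=p_n(x)$.
\item[(b)] If $y\notin B_n$ and $d(y,y')\le\rho_n$, then $f_n(y)=f_n(y')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $t=t_{n+1}(x)\in[v_i,v_{i+1})$ and $y=t\theta$. By (ii), $i<L$, so $v_i$ and $v_{i+1}$ are both visits and no time strictly between them is. Hence $a=t-v_i$ and $a'=v_{i+1}-t$, and translation by $v_i$ carries the cut of $[0,a+a')$ to the cut of $[v_i,v_{i+1})$ made in step $n$, and $a$ to $t$. By (i), $t$ lies in the good block $\beta_j$; so $u=t-s_j$, $y-u\theta=s_j\theta$ and $m=m_j$. By \eqref{eq:shift}, $u-m=t-o_j=\pi_n(p_n(x))$.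

(b) The integers $a,a'$, and with them $u$, are determined by which of the inequalities $|y+i\theta|<r_n$, $|i|\le H_n$, hold. Then $m$ is determined by which of the inequalities $|y+i\theta|<\delta_n$ hold for $-u\le i\le M_n-u$, and these $i$ satisfy $|i|\le H_n$ because $u<N_n\le H_n$ and $M_n\le H_n$. Now $|y+i\theta|$ and $|y'+i\theta|$ differ by at most $\rho_n$, while $|y+i\theta|$ differs from $r_n$ and from $\delta_n$ by more than $\rho_n$. So the same inequalities hold for $y$ and for $y'$.
\end{proof}

\begin{proposition}\label{prop:iso}
There is a conull Borel set $X_*\subseteq X_0$ on which $\Psi$ is injective, and $\Psi$ is an isomorphism from $(X,\mu)$ to $(G,\lambda)$.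
\end{proposition}

\begin{proof}
Since $\mu(\Psi^{-1}B_n)=\lambda(B_n)\le2^{-n}$, the set $X_*$ of $x\in X_0$ with $\Psi(x)\notin B_n$ for all large $n$ is conull, by the Borel--Cantelli lemma. For $x\in X_*$ and large $n$, Lemmas~\ref{lem:conv} and~\ref{lem:decode} give $f_n(\Psi(x))=f_n(t_{n+1}(x)\theta)=p_n(x)$. So two points of $X_*$ with the same image have the same coordinate $p_n$ for all large $n$, hence for all $n$, and are equal. The Lusin--Souslin theorem states that an injective Borel map between standard Borel spaces sends Borel sets to Borel sets. Thus $\Psi$ is a Borel bijection with Borel inverse from $X_*$ onto a Borel set, which is conull because $\Psi_*\mu=\lambda$.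
\end{proof}

\section{Orbits and cocycles}\label{sec:orbits}

It remains to see that the jumps of $\pi_n$ and $\pi_n^{-1}$ at a typical point stabilize, and that their limits are the cocycles. Let $X_1$ be the set $\bigcap_{k\in\mathbb{Z}}S^{-k}X_*$ with the orbit of $0$ removed; it is Borel, $S$-invariant and conull. The point $-1$ is the only one with $p_n=N_n-1$ for all $n$, and $p_{n+1}(x)=N_{n+1}-1$ implies $p_n(x)=N_n-1$. So every $x\in X_1$ has $p_n(x)\le N_n-2$, and $p_n(Sx)=p_n(x)+1$, for all large $n$.

\begin{lemma}\label{lem:stab}
Let $x\in X_1$.
\begin{enumerate}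
\item[(a)] The integers $\pi_n(p_n(x)+1)-\pi_n(p_n(x))$ are defined and equal to a constant $c(x)$ for all large $n$, and $\Psi(Sx)=T^{c(x)}\Psi(x)$.
\item[(b)] The integers $\pi_n^{-1}(t_n(x)+1)-\pi_n^{-1}(t_n(x))$ are defined and equal to a constant $k(x)$ for all large $n$, and $T\Psi(x)=\Psi(S^{k(x)}x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For large $n$ the integer in question is $t_n(Sx)-t_n(x)$, both $x$ and $Sx$ lie in $\Omega_n$, and $p_n(x)\le N_n-2$, so that $p_{n+1}(x)$ and $p_{n+1}(Sx)=p_{n+1}(x)+1$ lie in the same slot $I_j$. By \eqref{eq:shift}, $t_{n+1}(Sx)-t_n(Sx)=o_j=t_{n+1}(x)-t_n(x)$. So $t_n(Sx)-t_n(x)$ is eventually a constant $c$, and $t_n(Sx)\theta=t_n(x)\theta+c\theta$ gives $\Psi(Sx)=\Psi(x)+c\theta$ in the limit.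

(b) For large $n$ we have $x\in\Omega_n$, so $t_n(x)+1<N_n-m_j$ and $p'=\pi_n^{-1}(t_n(x)+1)$ is defined. By \eqref{eq:origin} and \eqref{eq:shift}, $\pi_{n+1}(jN_n+p')=o_j+t_n(x)+1=t_{n+1}(x)+1$. Therefore
\[
\pi_{n+1}^{-1}(t_{n+1}(x)+1)-p_{n+1}(x)=(jN_n+p')-(jN_n+p_n(x))=\pi_n^{-1}(t_n(x)+1)-p_n(x),
\]
and this integer is eventually a constant $k$. For large $n$, $p_n(x)+k=\pi_n^{-1}(t_n(x)+1)$ lies in $[0,N_n)$ and so equals $p_n(S^kx)$; that is, $t_n(S^kx)=t_n(x)+1$. Since $S^kx\in X_1$, the limit exists and $\Psi(S^kx)=\Psi(x)+\theta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]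
Let $Y_2=\bigcap_{i\in\mathbb{Z}}T^i\Psi(X_1)$, a $T$-invariant conull Borel set, and $X_2=X_1\cap\Psi^{-1}(Y_2)$, which is conull. By Lemma~\ref{lem:stab}(a), applied to $x$ and to $S^{-1}x$, the points $\Psi(Sx)$ and $\Psi(S^{-1}x)$ lie in the $T$-orbit of $\Psi(x)$ for $x\in X_1$; so $X_2$ is $S$-invariant. The map $\Psi\colon X_2\to Y_2$ is a bijection, so $S$ and $T'=\Psi^{-1}T\Psi$ are both bijections of $X_2$, and Lemma~\ref{lem:stab} reads $Sx=T'^{\,c(x)}x$ and $T'x=S^{k(x)}x$ for $x\in X_2$. The first identity says that consecutive points of an $S$-orbit lie in one $T'$-orbit, so each $S$-orbit is contained in a $T'$-orbit; the second gives the reverse inclusion in the same way. Hence $\Psi$ is an orbit equivalence. No nonzero power of $T$ or of $S$ has a fixed point, so $c_S(x)=c(x)$ and $c_T(\Psi(x))=k(x)$.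

Let $g_n(x)=\varphi(|\pi_n(p_n(x)+1)-\pi_n(p_n(x))|)$ if $p_n(x)\le N_n-2$ and $g_n(x)=0$ otherwise, and let $h_n(x)=\varphi(|\pi_n^{-1}(t_n(x)+1)-\pi_n^{-1}(t_n(x))|)$ if $t_n(x)\le N_n-2$ and $h_n(x)=0$ otherwise. As $p_n$ and $t_n$ are uniform on $[0,N_n)$, we have $\int g_n\,d\mu=C_n$ and $\int h_n\,d\mu=D_n$. On $X_2$, $g_n(x)=\varphi(|c_S(x)|)$ and $h_n(x)=\varphi(|c_T(\Psi(x))|)$ for all large $n$. Fatou's lemma, $\Psi_*\mu=\lambda$ and Lemma~\ref{lem:cost} give
\[
\int_X\varphi(|c_S|)\,d\mu\le\liminf_nC_n<\infty,\qquad\int_G\varphi(|c_T|)\,d\lambda\le\liminf_nD_n<\infty .\qedhere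
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:main}(1); the case of $R_\theta$ is $G=\mathbb{R}/\mathbb{Z}$, where $\mathbb{Z}\theta$ is dense for irrational $\theta$. Of the hypotheses on $(G,\theta)$, density of $\mathbb{Z}\theta$ gave the bounded waiting times (F1) and the identity $\Psi_*\mu=\lambda$, and the infiniteness of $G$ gave visits that are arbitrarily far apart, in (P5). No quantitative information on $\theta$ was needed: it would bound $M_n$ and $H_n$, but $N_n$ and $N_{n+1}$ are chosen afterwards and absorb them.

\section{Discrete spectrum and other odometers}\label{sec:ext}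

A translation $g\mapsto g+\theta$ of a compact metrizable abelian group $G$ is ergodic only if $\mathbb{Z}\theta$ is dense: the distance to the closure of $\mathbb{Z}\theta$ is a continuous invariant function, and Haar measure gives positive mass to every nonempty open set. So the translations of Theorem~\ref{thm:main}(1) are exactly the ergodic translations of infinite compact metrizable abelian groups. A system has \emph{discrete spectrum} if its eigenfunctions span a dense subspace of $L^2$. The Halmos--von Neumann theorem states that such a system is isomorphic to a translation of a compact metrizable abelian group with Haar measure.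

\begin{corollary}\label{cor:discrete}
Let $\varphi$ be non-decreasing and let $T$ be a system with discrete spectrum that is not isomorphic to the universal odometer. Then $T$ is $\varphi$-integrably orbit equivalent to the universal odometer if and only if $\liminf_{t\to\infty}\varphi(t)/t=0$.
\end{corollary}

\begin{proof}
The translation given by the Halmos--von Neumann theorem is ergodic, and its group is infinite because the space is atomless. So Theorem~\ref{thm:main}(1) gives one direction, and Lemma~\ref{lem:rigid} gives the other.
\end{proof}

The universal odometer was convenient because any sequence $(N_n)$ with $n!\mid N_n$ defines it, which leaves room to choose $N_n$ at a scale where $\varphi$ is small. For another odometer it suffices to find such scales inside its defining sequence.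

\begin{corollary}\label{cor:odometers}
Let $\varphi$ be non-decreasing and let $q_1\mid q_2\mid\cdots$ with $q_k\to\infty$. Assume that either
\begin{enumerate}
\item[(a)] $\varphi(t)=o(t)$, or
\item[(b)] $\liminf_{t\to\infty}\varphi(t)/t=0$ and there is $Q$ with $q_{k+1}/q_k\le Q$ for all $k$ (for example $q_k=p^k$, the $p$-adic odometer).
\end{enumerate}
Then every ergodic translation of an infinite compact metrizable abelian group is $\varphi$-integrably orbit equivalent to the odometer on $\varprojlim\mathbb{Z}/q_k\mathbb{Z}$. In particular, for $\varphi(t)=o(t)$ every such translation is $\varphi$-integrably orbit equivalent to every odometer.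
\end{corollary}

\begin{proof}
We claim that for every $\eta>0$ there are arbitrarily large $q_k$ with $\varphi(4q_k)\le\eta q_k$. In case (a) this holds for all large $k$. In case (b) take $R\ge4q_1$ large with $\varphi(R)\le\frac{\eta}{4Q}R$, and let $k$ be the largest index with $q_k\le R/4$. Then $q_k\ge q_{k+1}/Q>R/(4Q)$, and $\varphi(4q_k)\le\varphi(R)\le\frac{\eta}{4Q}R\le\eta q_k$.

Apply the claim with $\eta=2^{-n}/(2M_n+1)$ to choose $N_n$ in (P3) among the $q_k$, large enough for (b) and (c) of (P3); divisibility by $N_{n-1}$ is automatic, since of two terms of $(q_k)$ the smaller divides the larger. By Lemma~\ref{lem:param} the other parameters can be chosen as before. As $N_n\to\infty$, every $q_k$ divides some $N_n$, so $(N_n)$ and $(q_k)$ define isomorphic odometers, and Proposition~\ref{prop:core} applies.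
\end{proof}

\begin{thebibliography}{9}

\bibitem{Belinskaya}
R.~M. Belinskaya, \emph{Partitions of Lebesgue space in trajectories defined by ergodic automorphisms}, Funct. Anal. Appl. \textbf{2} (1968), 190--199.

\bibitem{Correia}
Corentin Correia, \emph{Rank-one systems, flexible classes and Shannon orbit equivalence}, arXiv:2407.06997 (2024).

\end{thebibliography}
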